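# Linear recoloring distances between unfrozen list colorings

## Four mutually adjacent vertices and one odd list

Take the complete graph $K_4$ on vertices $x,a,b,c$, with lists
$$L(x)=\{1,2,3,5\},\qquad L(a)=L(b)=L(c)=\{1,2,3,4\}.$$
Write a coloring as the 4-tuple of colors of $(x,a,b,c)$. We want to go from $\alpha=(1,2,3,4)$ to $\beta=(1,3,2,4)$, changing one vertex at a time, always using colors from the lists and keeping the coloring proper.

In $\alpha$, the vertex $a$ cannot move: the other colors of its list are $1,3,4$, and all three sit on its neighbors. The same holds for $b$ and $c$. Only $x$ can move, and only to color $5$. But once $x$ has left color $1$, that color is available to $a$, $b$ and $c$, and we can finish: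
$$(1,2,3,4)\to(5,2,3,4)\to(5,1,3,4)\to(5,1,2,4)\to(5,3,2,4)\to(1,3,2,4).$$

Now replace $L(x)$ by $\{1,2,3,4\}$. Every proper coloring then uses each of the four colors exactly once, so no vertex of any of the $24$ colorings can move. A vertex that can move is a resource. If there is none, nothing can be done; if there is one, it may unlock its neighbors. How long can it take to get from one coloring to another when there is something to move in each of them?

## Unfrozen colorings and their reconfiguration graph

Throughout, $G$ is a finite graph, $n=|V(G)|$, $\Delta(G)$ and $\delta(G)$ are its maximum and minimum degree, and $N(v)$ is the set of neighbors of $v$. For a set $Z$ of vertices, $N[Z]$ is the union of $Z$ and all neighborhoods of its vertices; $N[v]$ means $N[\{v\}]$. The distance between two sets is the least distance between a vertex of one and a vertex of the other.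

**Definition (list colorings and recoloring).** A *list-assignment* $L$ gives each vertex $v$ a list $L(v)\subseteq\mathbb N$. A *proper $L$-coloring* is a proper coloring $c$ with $c(v)\in L(v)$ for every $v$. A *recoloring* changes the color of one vertex $v$ to another color of $L(v)$ that is not used on any neighbor of $v$. A *recoloring sequence* is a sequence of single vertex recolorings.

**Definition (free, frozen, unfrozen).** Under a proper $L$-coloring $\sigma$, a vertex is *free* if it can be recolored, and *frozen* otherwise. The coloring $\sigma$ is *frozen* if all vertices are frozen, and *unfrozen* otherwise.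

**Definition (reconfiguration graph).** The graph $\mathcal C(G,L)$ has the proper $L$-colorings as vertices, two being adjacent if they differ by one recoloring. The graph $\widehat{\mathcal C}(G,L)$ is its subgraph induced by the unfrozen colorings. If all lists are $\{1,\dots,k\}$ we write $\mathcal C(G,k)$ and $\widehat{\mathcal C}(G,k)$.

For instance, on a single edge with lists $\{1,2\}$ and $\{1,3\}$ the proper colorings are $(1,3),(2,3),(2,1)$, and $\mathcal C$ is the path $(1,3),(2,3),(2,1)$. In our $K_4$ with the odd list, $\alpha$ is unfrozen, $x$ is free under $\alpha$, and $a,b,c$ are frozen. With four equal lists, $\widehat{\mathcal C}$ is empty.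

Our condition on lists is always
$$|L(v)|\ge\deg(v)+1\qquad\text{for every }v\in V(G). \tag{1}$$
Under (1), every partial proper $L$-coloring extends greedily to all of $G$, because a vertex never sees more than $\deg(v)$ colors. We take the following as known.

**Main Theorem (known).** If $G$ is a connected graph with $n$ vertices and $\Delta(G)\ge3$, and $L$ satisfies (1), then $\widehat{\mathcal C}(G,L)$ is connected and has diameter $O(n^2)$.

The constant in $O(n^2)$ is absolute. The paper of Stijn Cambie, Wouter Cames van Batenburg, Daniel W. Cranston, Jan van den Heuvel and Ross J. Kang, "Reconfiguration of List Colourings", arXiv:2505.08020 (2025), which is the source of our problem, conjectures that $n^2$ becomes $n$ once the minimum degree is at least $3$. This is true.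

**Theorem 1.** There is an absolute constant $C$ such that for every connected graph $G$ with $\delta(G)\ge3$ and every $L$ satisfying (1), any two unfrozen proper $L$-colorings of $G$ are joined by a recoloring sequence of length at most $C|V(G)|$.

The constant does not depend on $G$, $L$ or $\Delta$. If there is no unfrozen coloring, the statement is vacuous. Two remarks will be used silently. Recoloring sequences are reversible, so to join $\alpha$ and $\beta$ it suffices to bring both to a common coloring. And every coloring in a recoloring sequence with at least one step is unfrozen, since a vertex of it can be recolored (to the next or to the previous coloring of the sequence). From now on "coloring" means proper $L$-coloring of $G$ unless said otherwise.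

## Three colors on a path, and vertices far from degree three

What can vertices of degree at most $2$ do that vertices of degree $3$ cannot? Consider the path with vertices $1,2,3$ in order and lists $\{1,2,3\}$, and go from $(1,2,3)$ to $(2,1,3)$. Here is a way in three steps:
$$(1,2,3)\to(3,2,3)\to(3,1,3)\to(2,1,3).$$
The first vertex moved twice, although it only had to change its color once. The next lemma says that such waste grows quadratically.

**Lemma 3 (paths).** Let $\ell\ge2$, let $P_\ell$ be the path with vertices $1,\dots,\ell$ in order, and let all lists be $\{1,2,3\}$. Let $\alpha(i)\equiv i$ and $\beta(i)\equiv-i\pmod 3$. Every recoloring sequence from $\alpha$ to $\beta$ has at least $\frac3{16}\ell^2$ steps.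

*Proof.* We lift colorings to integer heights. A *lift* of a coloring is a function $h$ from the vertices to the integers such that $h(i)$ is congruent modulo $3$ to the color of $i$ and $|h(i+1)-h(i)|=1$ for all $i<\ell$. The function $h(i)=i$ is a lift of $\alpha$.

Suppose $h$ lifts the current coloring and $i$ is recolored. The neighbors of $i$ avoid its old and its new color, so they all have the third color. Their heights are $h(i)+1$ or $h(i)-1$, and these two numbers are not congruent modulo $3$. Hence all neighbors of $i$ have height $h(i)+1$, or all have height $h(i)-1$. In the first case the third color is $\equiv h(i)+1$, so the new color is $\equiv h(i)+2$, and replacing $h(i)$ by $h(i)+2$ gives a lift of the new coloring. In the second case replace $h(i)$ by $h(i)-2$. So a step changes one height, by exactly $2$.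

At the end we have a lift of $\beta$. Its consecutive differences are $\pm1$ and congruent to $-1$ modulo $3$, hence equal to $-1$, so it has the form $i\mapsto k-i$ for some integer $k$. The number of steps is therefore at least $\frac12\sum_{i=1}^\ell|2i-k|$. By the triangle inequality,
$$|2i-k|+|2(\ell+1-i)-k|\ge 2|2i-\ell-1|,$$
and summing over all $i$ gives $\sum_i|2i-k|\ge\sum_i|2i-\ell-1|$. The last sum is $2(1+3+\dots+(\ell-1))=\ell^2/2$ if $\ell$ is even, and $2(2+4+\dots+(\ell-1))=(\ell^2-1)/2$ if $\ell$ is odd. So the number of steps is at least $\frac{\ell^2-1}4$, which is at least $\frac3{16}\ell^2$ because $\ell\ge2$. $\square$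

In fact $\operatorname{diam}(\mathcal C(P_n,3))=\Theta(n^2)$, and so a quadratic bound cannot be improved in general. The quadratic cost comes from vertices that are far from every vertex of degree at least $3$. The second theorem makes this exact up to constants. For a connected $G$ with $\Delta(G)\ge3$, let $B$ be the set of vertices of degree at least $3$, so $B\ne\emptyset$, and put
$$\Phi(G)=\sum_{v\in V(G)}\bigl(1+\operatorname{dist}(v,B)\bigr).$$
For example, if $G$ is $K_4$ with a path of $\ell$ new vertices attached to one of its vertices, then $B$ is the vertex set of the $K_4$, the new vertices are at distances $1,\dots,\ell$ from $B$, and $\Phi(G)=4+\ell(\ell+3)/2$. Let $D(G)$ be the supremum of $\operatorname{diam}\widehat{\mathcal C}(G,L)$ over all $L$ satisfying (1).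

**Theorem 2.** There is an absolute constant $C'$ with
$$\tfrac3{32}\,\Phi(G)\le D(G)\le C'\,\Phi(G)\qquad\text{for every connected }G\text{ with }\Delta(G)\ge3.$$

If $\delta(G)\ge3$ then $B=V(G)$ and $\Phi(G)=n$, so the upper bound contains Theorem 1. If every vertex is within distance $r$ of a vertex of degree at least $3$, the upper bound is $O((r+1)n)$. We prove Theorem 1 first, because its argument is simpler and the upper bound of Theorem 2 both rests on it and refines it.

## Why fixing the vertices one at a time gets stuck

A sensible first plan is this. Pick a vertex $v$, find a color $c\in L(v)$ for it, bring both $\alpha$ and $\beta$ to colorings with color $c$ at $v$, declare $v$ finished, and go on with the other vertices. If finishing a vertex costs a bounded number of steps, the total is linear.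

The plan fails in our first example at its very first step. There $\alpha=(1,2,3,4)$ and $\beta=(1,3,2,4)$ already agree at $x$. If we declare $x$ finished with color $1$, then $a,b,c$ form a triangle on which only the colors $2,3,4$ remain for each vertex. All six colorings of that triangle are frozen, and we are stuck with $\alpha\neq\beta$. The only free vertex was $x$, and finishing $x$ destroyed it.

There is a second difficulty. To give $v$ the color $c$ we may first have to remove $c$ from a neighbor $w$ of $v$, and $w$ may be frozen. Then freedom has to be brought to $w$ from the nearest free vertex, along a path. If the path is long every time, the sum of its lengths over all $v$ is bounded only by $n^2$.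

Both difficulties would disappear if there were small sets of vertices, spread over the whole graph, that are finished last and that all contain a free vertex. Such a set near $v$ would pay for $v$ at bounded cost, and since it is never finished before the end, its freedom is not used up. The work is to construct such sets, to put a free vertex into each of them, and to restore that free vertex each time the set has been used.

## Passing freedom on, and bounded local moves

**Lemma 4 (frozen vertices).** Assume (1). Suppose $u$ is frozen under $\sigma$. Then its neighbors have pairwise distinct colors, all in $L(u)$. Consequently, if $\sigma'$ is a coloring with $\sigma'(u)=\sigma(u)$ that differs from $\sigma$ on $N(u)$ at exactly one vertex $y$, then under $\sigma'$ the vertex $u$ can be recolored with $\sigma(y)$.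

*Proof.* As $u$ is frozen, $L(u)\setminus\{\sigma(u)\}\subseteq\sigma(N(u))$. The left side has at least $\deg(u)$ elements and the right side at most $\deg(u)$. So the two sets are equal and $\sigma$ is injective on $N(u)$. For the second claim, $\sigma(y)\in L(u)$ and $\sigma(y)\ne\sigma(u)$. Under $\sigma'$ the color $\sigma(y)$ is not on $y$, and it is not on the other neighbors of $u$, whose colors are unchanged and differ from $\sigma(y)$ by injectivity. $\square$

This is what happened in the example: $a$ was frozen under $(1,2,3,4)$, and when $x$ moved from $1$ to $5$, the vertex $a$ could take $1$.

We now fix a constant that prices every local operation. By the Main Theorem there is an absolute constant $K$ such that for every connected graph $H$ with $|V(H)|\le24$ and $\Delta(H)\ge3$, and all lists of size at least $\deg_H+1$, any two unfrozen colorings of $H$ are joined by at most $K$ steps.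

**Lemma 5 (local move).** Assume (1). Let $\sigma,\sigma'$ be colorings of $G$ that agree outside $U$, where $|U|\le24$, $G[U]$ is connected, $\Delta(G[U])\ge3$, and $U$ contains a free vertex under $\sigma$ and a free vertex under $\sigma'$. Then $\sigma$ can be transformed into $\sigma'$ in at most $K$ steps, recoloring only vertices of $U$.

*Proof.* For $u\in U$ put $L_U(u)=L(u)\setminus\sigma(N(u)\setminus U)$. Then $|L_U(u)|\ge\deg(u)+1-|N(u)\setminus U|=\deg_{G[U]}(u)+1$. The proper $L_U$-colorings of $G[U]$ are exactly the restrictions to $U$ of the colorings of $G$ that agree with $\sigma$ off $U$. A vertex $u\in U$ can be given a color in $G$ if and only if it can be given that color in $G[U]$ with the lists $L_U$, so recoloring and being free mean the same in both settings. Both restrictions are unfrozen, and the definition of $K$ applies to $G[U]$. $\square$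

Lemma 5 reduces "can I get from here to there cheaply?" to "is the target a coloring with a free vertex in $U$?". So we need a supply of target colorings with a prescribed part and a free vertex.

**Lemma 6.** Let $H$ be connected and not complete, with lists of size at least $\deg_H+1$. Then $H$ has an unfrozen proper coloring from its lists.

*Proof.* Degrees and neighborhoods are taken in $H$. Since $H$ is connected and not complete, there is a vertex $u$ with two nonadjacent neighbors $x,y$. We look for a coloring under which $u$ is free. For this it is enough that $N(u)$ uses at most $|L(u)|-2$ colors of $L(u)$: then, besides $u$'s own color, another color of $L(u)$ is available.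

If $|L(u)|\ge\deg(u)+2$, any coloring does this. If some $z\in N(u)$ has a color $c\in L(z)\setminus L(u)$, color $z$ with $c$ and extend greedily; then $N(u)$ uses at most $\deg(u)-1$ colors of $L(u)$. If two nonadjacent $z,z'\in N(u)$ have a common color in their lists, give it to both and extend greedily; again $N(u)$ uses at most $\deg(u)-1$ colors.

In the remaining case $|L(u)|=\deg(u)+1$, every $L(z)$ with $z\in N(u)$ is contained in $L(u)$, and nonadjacent vertices of $N(u)$ have disjoint lists. We show that this is impossible. Let $I\supseteq\{x,y\}$ be a maximal independent set of $H[N(u)]$. For $z\in I$, the set $N[z]$ contains $u$, which is not in $N(u)$, so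
$$|L(z)|\ge\deg(z)+1=|N[z]|\ge|N[z]\cap N(u)|+1.$$
By maximality of $I$, the sets $N[z]\cap N(u)$ with $z\in I$ cover $N(u)$. Hence
$$\sum_{z\in I}|L(z)|\ge\deg(u)+|I|\ge\deg(u)+2>|L(u)|.$$
But these lists are pairwise disjoint subsets of $L(u)$, a contradiction. $\square$

For instance, on the path $x,u,y$ with $L(x)=\{1,2\}$, $L(u)=\{1,2,3\}$, $L(y)=\{2,3\}$, give color $2$ to both ends; then $u$ may switch between $1$ and $3$. Noncompleteness cannot be dropped: on $K_m$ with $m$ equal lists of size $m$ every coloring is frozen.

**Corollary 7.** Assume (1). If $G[W]$ is connected and not complete, then every proper $L$-coloring $\tau$ of $G-W$ extends to a coloring of $G$ under which some vertex of $W$ is free.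

*Proof.* Apply Lemma 6 to $G[W]$ with the lists $L(u)\setminus\tau(N(u)\setminus W)$, which have size at least $\deg_{G[W]}(u)+1$. A vertex of $W$ that is free in $G[W]$ with these lists is free in $G$. $\square$

## Spread-out reserves

In this section $G$ is connected, $\Delta(G)\ge3$, $G$ is not complete, (1) holds, and $B$ is the set of vertices of degree at least $3$.

For each $t\in B$ we choose a set $W_t\ni t$ as follows.

* If $N[t]$ is not a clique, let $W_t$ consist of $t$, two nonadjacent neighbors of $t$, and a third neighbor of $t$.
* If $N[t]$ is a clique, then $N[t]\ne V(G)$ since $G$ is not complete. As $G$ is connected, there are $x\in N(t)$ and $x'\in N(x)\setminus N[t]$. Let $W_t=\{t,x,x',y,z\}$ with distinct $y,z\in N(t)\setminus\{x\}$.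

In both cases all vertices of $W_t$ are at distance at most $2$ from $t$, we have $4\le|W_t|\le5$, the graph $G[W_t]$ is connected and not complete (in the second case $t$ and $x'$ are nonadjacent), and $t$ has at least $3$ neighbors in $W_t$, so $\Delta(G[W_t])\ge3$.

As an example, let $G$ be two disjoint copies of $K_4$ joined by one edge $xx'$. If $t\ne x$ lies in the copy containing $x$, then $N[t]$ is that copy, a clique, and $W_t$ is this copy together with $x'$. For $t=x$ the first rule applies: $W_x$ may consist of $x$, $x'$ and two other vertices of the copy of $x$.

Let $S\subseteq B$ be a maximal set with pairwise distances at least $8$. Put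
$$W=\bigcup_{t\in S}W_t,\qquad R=V(G)\setminus W,\qquad d(v)=\operatorname{dist}(v,W).$$
The sets $W_t$ with $t\in S$ are the reserves. They are finished last.

**Lemma 8.** The following hold.

* (i) $\operatorname{dist}(W_t,W_{t'})\ge4$ for distinct $t,t'\in S$.
* (ii) $d(v)\le\operatorname{dist}(v,B)+7$ for every $v$.
* (iii) If $Z$ is a single vertex or a pair of adjacent vertices, at most one $t\in S$ has $W_t\cap N[Z]\ne\emptyset$.
* (iv) If $\sigma,\sigma'$ agree on $N[W_t]$, then $W_t$ contains a free vertex under $\sigma$ if and only if it does under $\sigma'$.

*Proof.* (i) The distance of $t$ and $t'$ is at least $8$, and vertices of $W_t$, $W_{t'}$ are within distance $2$ of $t$, $t'$. (ii) By maximality of $S$, every $b\in B$ is within distance $7$ of some $t\in S\subseteq W$; apply this to a $b$ nearest to $v$. (iii) Any two vertices of $N[Z]$ are at distance at most $3$, so two such $t$ would contradict (i). (iv) Whether $u$ is free depends only on the colors on $N[u]$. $\square$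

In particular the reserves are disjoint, no edge joins two of them, and $|S|\le n/4$.

**Definition (live, good).** A reserve $W_t$ is *live* under $\sigma$ if it contains a free vertex. A coloring $\sigma$ is *good* if every $W_t$ with $t\in S$ is live.

**Lemma 9 (first live reserve).** From any unfrozen coloring, at most $n$ steps reach a coloring in which some $W_t$ with $t\in S$ is live.

*Proof.* Fix $t\in S$. Let $f$ be a free vertex nearest to $W_t$, at distance $k$. If $k=0$ we are done. If $k\ge1$, let $p$ be the next vertex on a shortest path from $f$ to $W_t$. It is at distance $k-1$, so it is frozen by the choice of $f$. Recolor $f$. In the neighborhood of $p$ only $f$ has changed, so $p$ is now free by Lemma 4, and the least distance from a free vertex to $W_t$ has dropped. Iterate; this takes at most $n-1$ steps. $\square$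

The next two lemmas finish one vertex. The first chooses its color, looking at both colorings at once; it holds for every $G$ and $L$ satisfying (1), complete or not.

**Lemma 10 (averaging).** Let $\alpha,\beta$ be colorings that agree on $X$, let $v\notin X$, and let $A=L(v)\setminus\alpha(N(v)\cap X)$. Then some $c\in A$ satisfies $\sigma(w)=c$ for at most one pair $(\sigma,w)$ with $\sigma\in\{\alpha,\beta\}$ and $w\in N(v)\setminus X$.

Here $\alpha$ and $\beta$ count separately in the pairs, even where they have equal colors.

*Proof.* Let $m=|N(v)\setminus X|$. Then $|A|\ge\deg(v)+1-(\deg(v)-m)=m+1$. There are at most $2m<2|A|$ pairs in total with $\sigma(w)\in A$, so some color of $A$ is hit by fewer than two of them. $\square$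

In the opening example with $X=\emptyset$ and $v=a$, the neighbors $x,b,c$ carry $1,3,4$ under $\alpha$ and $1,2,4$ under $\beta$. The colors $1$ and $4$ are hit twice, and $2$ and $3$ once, so the lemma allows $2$ or $3$. The color chosen lies in $A$, so it does not occur on $N(v)\cap X$ under $\alpha$, nor under $\beta$, since they agree on $X$.

**Lemma 11 (finishing one vertex).** Let $X\subseteq R$ and $v\in R\setminus X$. Let $\sigma$ be good, and let $c\in L(v)$ be a color not used by $\sigma$ on $N(v)\cap X$ and used on at most one vertex of $N(v)\setminus X$. Let $Y$ be the set of vertices of $N(v)\cap(R\setminus X)$ colored $c$, so $|Y|\le1$. Let $t\in S$ and let $U\subseteq V(G)\setminus X$ be such that $\{v\}\cup Y\cup W_t\subseteq U$, $G[U]$ is connected, $|U|\le24$, and no $W_{t'}$ with $t'\in S\setminus\{t\}$ meets $N[\{v\}\cup Y]$. Then in at most $K$ steps, recoloring only vertices of $U$, one can reach a good $\sigma'$ with $\sigma'(v)=c$.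

*Proof.* We write down a target $\sigma'$ and let Lemma 5 find the way to it. Put $\sigma'(v)=c$. If $Y=\{w\}$, let $\sigma'(w)$ be a color of $L(w)$ that avoids $c$ and all $\sigma(u)$ with $u\in N(w)\setminus(\{v\}\cup W_t)$. These are at most $1+(\deg(w)-1)=\deg(w)$ colors, so this is possible. On all other vertices outside $W_t$ let $\sigma'=\sigma$.

This coloring of $G-W_t$ is proper. Edges at $w$ are fine by the choice of $\sigma'(w)$. It remains to consider a neighbor $u\notin Y$ of $v$ outside $W_t$, and to exclude $\sigma(u)=c$. If $\sigma(u)=c$, then $u\notin X$ by hypothesis, and $u\notin R\setminus X$ since $u\notin Y$. So $u\in W$, that is, $u\in W_{t'}$ for some $t'\in S$. This $W_{t'}$ meets $N(v)$, so $t'=t$ by hypothesis, contradicting $u\notin W_t$.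

Now extend to $W_t$ by Corollary 7 so that $W_t$ is live under $\sigma'$. For $t'\in S\setminus\{t\}$, the set $N[W_{t'}]$ contains no vertex of $\{v\}\cup Y$, since $W_{t'}$ does not meet $N[\{v\}\cup Y]$, and no vertex of $W_t$, by (i). So $\sigma,\sigma'$ agree on $N[W_{t'}]$, and $W_{t'}$ stays live by (iv). Hence $\sigma'$ is good. Finally, $\sigma$ and $\sigma'$ agree outside $U$, and $W_t\subseteq U$ contains a free vertex under each of them and has a vertex with three neighbors in $W_t$. Lemma 5 applies to $U$. $\square$

The target may differ from $\sigma$ on all of $W_t$. This is harmless: the reserve is not finished, and after the move it is live again.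

## Linear distance when the minimum degree is at least three and the graph is not complete

Here we prove Theorem 1 for $G$ not complete. Since $\delta(G)\ge3$, we have $B=V(G)$. So every vertex is within distance $7$ of $S$, and $d(v)\le7$ for all $v$. Let $m=|S|$.

**Step 1: making $\alpha$, and likewise $\beta$, good.** The purpose is to have a free vertex in every reserve before anything is finished.

First we check that neighboring reserves are close. Consider the graph on $S$ in which $t,t'$ are joined when $\operatorname{dist}(t,t')\le15$. It is connected. Otherwise $S=S_1\sqcup S_2$ with both parts nonempty and no edges between them. The set of vertices within distance $7$ of $S_1$ and the set of vertices within distance $7$ of $S_2$ together cover $V(G)$. As $G$ is connected, these sets intersect or are joined by an edge. So some vertex of $S_1$ is within distance $7+1+7=15$ of some vertex of $S_2$, a contradiction.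

By Lemma 9, at most $n$ steps make some $W_{t_1}$ live. Order $S=\{t_1,\dots,t_m\}$ so that each $t_i$ with $i\ge2$ has some $t_j$ with $j<i$ and $\operatorname{dist}(t_i,t_j)\le15$. Suppose that $W_{t_1},\dots,W_{t_{i-1}}$ are live under the current coloring $\sigma$. If $W_{t_i}$ is live, do nothing. Otherwise take $t_j$ as above, let $P$ be a shortest path from $t_j$ to $t_i$, and let $U=W_{t_j}\cup V(P)\cup W_{t_i}$. Then $G[U]$ is connected, and $|U|\le5+14+5=24$, since $P$ has at most $14$ inner vertices. Let $\sigma'=\sigma$ off $W_{t_i}$, extended to $W_{t_i}$ by Corollary 7 so that $W_{t_i}$ is live. By (i), the closed neighborhoods of the earlier reserves do not meet $W_{t_i}$, so by (iv) the earlier reserves are live under $\sigma'$. The set $U$ contains a free vertex under $\sigma$, in $W_{t_j}$, and one under $\sigma'$, in $W_{t_i}$. By Lemma 5, at most $K$ steps lead from $\sigma$ to $\sigma'$.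

The cost is at most $n+K(m-1)$ steps for each of $\alpha$ and $\beta$.

**Step 2: making $\alpha$ and $\beta$ agree on $R$.** The purpose is to finish all vertices outside the reserves, farthest from $W$ first, so that the way from an unfinished vertex to its reserve is unfinished too.

Order $R=\{v_1,\dots,v_q\}$ with $d(v_1)\ge d(v_2)\ge\cdots\ge d(v_q)$. Before round $i$, the current colorings $\alpha,\beta$ are good and agree on $X=\{v_1,\dots,v_{i-1}\}$, and vertices of $X$ will not be recolored again. Let $v=v_i$, and choose $c$ by Lemma 10. For each $\sigma\in\{\alpha,\beta\}$ the color $c$ is not used on $N(v)\cap X$ and is used on at most one vertex of $N(v)\setminus X$. We apply Lemma 11 to $\sigma$, with $Y$ as defined there, and with the following $t$ and $U$.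

If some $W_t$ with $t\in S$ meets $N[\{v\}\cup Y]$, then this $t$ is unique by (iii), because $\{v\}\cup Y$ is a single vertex or a pair of adjacent vertices. Let $U=\{v\}\cup Y\cup W_t$. As $\{v\}\cup Y\subseteq R$, a vertex of $\{v\}\cup Y$ has a neighbor in $W_t$, so $G[U]$ is connected. Also $|U|\le7$ and $U\cap X=\emptyset$.

If no reserve meets $N[\{v\}\cup Y]$, take a shortest path $P$ from $v$ to $W$, ending in $W_t$ say, and let $U=\{v\}\cup Y\cup V(P)\cup W_t$. Again $G[U]$ is connected. The inner vertices of $P$ have smaller $d$ than $v$, so they come after $v$ in the ordering and are not in $X$. Since $d(v)\le7$, there are at most $6$ of them, so $|U|\le1+1+6+5=13$.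

Lemma 11 gives, after at most $2K$ steps for the two colorings together, good colorings that both have color $c$ at $v$ and whose colors on $X$ are unchanged. Step 2 costs at most $2K|R|$.

**Step 3: making $\alpha$ and $\beta$ agree on the reserves.** Now $\alpha$ and $\beta$ are good and agree on $R$. Take the reserves one after another. For $W_t$, let $\sigma'$ be equal to $\beta$ on $W_t$ and to the current $\alpha$ elsewhere. All neighbors of $W_t$ outside $W_t$ lie in $R$, where $\alpha=\beta$. So $\sigma'$ is proper, it agrees with $\beta$ on $N[W_t]$, and $W_t$ is live under it by (iv). Lemma 5 with $U=W_t$ transforms $\alpha$ into $\sigma'$ in at most $K$ steps. The other reserves and their neighborhoods inside $R$ are untouched, so we can continue. This costs at most $Km$.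

Since $|R|\le n-4m$, the total is at most
$$2(n+Km)+2K(n-4m)+Km\le(2K+2)n. \tag{2}$$

## Complete graphs

In $K_n$ there are no sets $W_t$, because every induced subgraph is complete. The reserve is replaced by a single vertex $u$. By $\delta\ge3$ we have $n\ge4$. Let $\alpha,\beta$ be unfrozen.

**Step 1: a vertex that stays free.** We claim that after at most $2K$ steps there are a set $X$ with $|X|\le1$ and a vertex $u\notin X$ such that $\alpha=\beta$ on $X$ and $u$ is free under every coloring that agrees with $\alpha$ on $X$.

If $|L(u)|\ge n+1$ for some $u$, take $X=\emptyset$: the $n-1$ neighbors and $u$ itself block at most $n$ colors.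

Otherwise all lists have exactly $n$ colors. They are not all equal, since then every coloring would use all $n$ colors and be frozen. So there are vertices $x,u$ and a color $c\in L(x)\setminus L(u)$. Under any coloring that gives $x$ the color $c$, the neighbors of $u$ use at most $n-2$ colors of $L(u)$, so $u$ is free. For $\sigma\in\{\alpha,\beta\}$, let $U$ be a set of four vertices containing $x$, $u$, a vertex free under $\sigma$, and the vertex colored $c$ under $\sigma$ if there is one. Let $\sigma'=\sigma$ off $U$, let $\sigma'(x)=c$, which is allowed since no vertex off $U$ has color $c$, and extend greedily to the rest of $U$. Then $U$ contains a free vertex under $\sigma$ by choice, and $u$ is free under $\sigma'$. As $G[U]=K_4$, Lemma 5 takes $\sigma$ to $\sigma'$ in at most $K$ steps. After doing this for both colorings, take $X=\{x\}$.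

**Step 2: finishing all vertices but $u$.** Treat the vertices $v\notin X\cup\{u\}$ one at a time, adding each to $X$ once it is finished. The vertex $u$ remains free throughout, because the initial $X$ is never recolored. Choose $c$ by Lemma 10. If there is a pair $(\sigma,w)$ with $w\in N(v)\setminus X$ and $\sigma(w)=c$, it is the only one, and we remove $c$ from $w$ as follows. If $w$ is free, recolor $w$. Otherwise $w$ is frozen, so $w\ne u$. Recolor $u$; its new color is not $c$, since its neighbor $w$ has color $c$. Then $u$ is the only neighbor of $w$ that has changed, so by Lemma 4 we may give $w$ the old color of $u$, which is also not $c$. Only $u$ and $w$, neither of them in $X$, have been recolored.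

Now no vertex of $N(v)$ has color $c$ in either coloring. Recolor $v$ to $c$ in both, where needed. This takes at most $2+2=4$ steps.

**Step 3: the last vertex.** At the end $\alpha$ and $\beta$ differ at most at $u$, and one step makes them equal.

The total is at most $2K+4(n-1)+1\le2K+4n$. Together with (2), this proves Theorem 1 with $C=2K+4$. $\blacksquare$

On the opening example, Step 1 gives $x$ the color $5\notin L(a)$. This is the move that the naive plan, which finished $x$ with color $1$, failed to make.

## Carrying freedom over long distances

We turn to the upper bound of Theorem 2. If $G$ is complete, then $\delta(G)\ge3$ and $\Phi(G)=n$, so Theorem 1 applies. From now on $G$ is connected and not complete, with $\Delta(G)\ge3$ and (1). We use the reserves $W_t$, $t\in S$, now with general $B$.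

In the proof of Theorem 1, two places used that every vertex is near $W$: the set $U$ in Step 1, and the set $U$ in Step 2 when $v$ is not near a reserve. In both, $|U|\le24$ can now fail. We replace them by chains of single recolorings along paths, whose cost is the length of the path. Two lemmas do this. The first lets a live reserve change the color of an adjacent vertex and be live afterward; the second propagates such a change along a path.

**Lemma 12 (emission).** Let $W_t$, $t\in S$, be live under $\sigma$ and let $p\in R$ be adjacent to $W_t$. In at most $K$ steps, recoloring only $W_t\cup\{p\}$, one reaches $\sigma'$ with $\sigma'(p)\ne\sigma(p)$ under which $W_t$ is live. For all other $t'\in S$, the reserve $W_{t'}$ is live under $\sigma'$ if and only if it was live under $\sigma$.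

*Proof.* We have $|L(p)|-1\ge\deg(p)>|N(p)\setminus W_t|$. So we can choose $\sigma'(p)\in L(p)\setminus\{\sigma(p)\}$ avoiding $\sigma(N(p)\setminus W_t)$. Keep $\sigma$ on the other vertices outside $W_t$, and extend to $W_t$ by Corollary 7 so that $W_t$ is live. Apply Lemma 5 with $U=W_t\cup\{p\}$. For $t'\ne t$, the set $N[W_{t'}]$ does not meet $W_t$ by (i), and does not contain $p$ by (iii) with $Z=\{p\}$. So (iv) applies. $\square$

**Lemma 13 (shift).** Let $q_0q_1\dots q_k$ be an induced path with $q_0,\dots,q_{k-1}$ frozen under $\sigma$. Let $\sigma'$ be a coloring with $\sigma'(q_k)\ne\sigma(q_k)$ that agrees with $\sigma$ on $N[\{q_0,\dots,q_{k-1}\}]\setminus\{q_k\}$. Then from $\sigma'$ one can recolor $q_{k-1},q_{k-2},\dots,q_0$ in this order, $q_i$ receiving $\sigma(q_{i+1})$.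

*Proof.* When $q_i$ is treated, the vertices of $N[\{q_0,\dots,q_{k-1}\}]$ whose color may differ from $\sigma$ are $q_k,\dots,q_{i+1}$. Since the path is induced, the only one of them in $N[q_i]$ is $q_{i+1}$. Its color does differ from $\sigma(q_{i+1})$: for $i+1=k$ by hypothesis, and for $i+1<k$ because it was given $\sigma(q_{i+2})\ne\sigma(q_{i+1})$. So Lemma 4 applies to $q_i$, with $y=q_{i+1}$. $\square$

For $k=0$ the lemma says nothing and costs nothing. Now we run the three steps again.

**Step 1: making $\alpha$, and likewise $\beta$, good in $O(n)$ steps.** The purpose is as before. The new point is that the total length of the paths used is linear, because they are the edges of a minimum spanning tree.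

By Lemma 9, at most $n$ steps make the set $F=\{t\in S:W_t\text{ live}\}$ nonempty. While $F\ne S$, we do the following. Let $\sigma$ be the current coloring. Choose $t\in F$ and $t'\in S\setminus F$ with $\operatorname{dist}(W_t,W_{t'})=k+1$ minimum. By (i), $k\ge3$. Take a shortest path
$$g\,p_1\,p_2\dots p_k\,g',\qquad g\in W_t,\ g'\in W_{t'}.$$
As a shortest path it is induced.

*Position of the path.* No $p_i$ is in $W$. It is not in $W_t\cup W_{t'}$, since the path is shortest. If $p_i\in W_{t''}$ with $t''\in F\setminus\{t\}$, then $\operatorname{dist}(W_{t''},W_{t'})\le k+1-i<k+1$; if $p_i\in W_{t''}$ with $t''\in S\setminus(F\cup\{t'\})$, then $\operatorname{dist}(W_t,W_{t''})\le i<k+1$. Both contradict minimality. Moreover, $p_i$ is adjacent to $W_t$ only if $i=1$, and to $W_{t'}$ only if $i=k$, since the path is shortest. Finally, $p_i$ is adjacent to no other reserve $W_{t''}$: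

* If $t''\in F\setminus\{t\}$, then $k+1\le\operatorname{dist}(W_{t''},W_{t'})\le k-i+2$, so $i=1$. Then $p_1$ is adjacent to $W_t$ and $W_{t''}$, contradicting (iii) for $Z=\{p_1\}$.
* If $t''\in S\setminus(F\cup\{t'\})$, then $k+1\le\operatorname{dist}(W_t,W_{t''})\le i+1$, so $i=k$. Then $p_k$ is adjacent to $W_{t'}$ and $W_{t''}$, contradicting (iii) for $Z=\{p_k\}$.

*The move.* If some $p_j$ with $j\ge2$ is free, take the largest such $j$ and recolor $p_j$. Otherwise put $j=1$ and apply Lemma 12 to $W_t$ and $p=p_1$. In both cases $p_{j+1},\dots,p_k$ were frozen under $\sigma$, and $p_j$ has a new color. Among the vertices of $N[\{p_{j+1},\dots,p_k\}]$ only $p_j$ has changed: in the first case it is the only change at all, and in the second case $W_t$ contains no vertex of $N[\{p_2,\dots,p_k\}]$. So Lemma 13 applies to the path $p_k,p_{k-1},\dots,p_j$. After the shift, $p_k$ has a color other than $\sigma(p_k)$.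

*The result.* The vertex $g'$ was frozen under $\sigma$, as $W_{t'}$ was not live. Its own color is unchanged. Exactly one of its neighbors has changed, namely $p_k$, because no other $p_i$ is adjacent to $W_{t'}$ and because $W_t$ is not adjacent to $W_{t'}$. By Lemma 4, $g'$ is now free, and $W_{t'}$ is live. The reserve $W_t$ is still live: after the emission, if there was one, only vertices $p_i$ with $i\ge2$ were recolored, and these are not in $N[W_t]$. For every other reserve $W_{t''}$, the set $N[W_{t''}]$ contains no $p_i$ and no vertex of $W_t$, so its status is unchanged. Hence $F$ grows by exactly $t'$. The cost is at most $K+k$.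

*The total.* Recall Prim's algorithm: growing a set from one vertex by repeatedly adding a cheapest edge that leaves the set produces a spanning tree of minimum weight. Give the complete graph on $S$ the weights $\operatorname{dist}(W_t,W_{t'})$, and contract the initial $F$ to one vertex, keeping the cheapest of parallel edges. Our pairs $(t,t')$ are choices of Prim's algorithm started at the contracted vertex. So the sum of the numbers $k+1$ is the minimum weight of a spanning tree of the contracted graph. This is at most the minimum weight of a spanning tree on $S$, because contracting $F$ turns a spanning tree on $S$ into a connected spanning graph. Finally, a depth-first traversal of a spanning tree of $G$ is a walk of length $2(n-1)$. If we order $S$ by first visits, the distances of consecutive vertices sum to at most $2(n-1)$. Since $\operatorname{dist}(W_t,W_{t'})\le\operatorname{dist}(t,t')$, there is a spanning path on $S$ of weight at most $2(n-1)$. As $|S|\le n/4$, Step 1 costs at most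
$$n+\tfrac14Kn+2n=3n+\tfrac14Kn$$
for each of $\alpha$ and $\beta$.

**Step 2: making $\alpha$ and $\beta$ agree on $R$.** As before, treat $R$ in order of nonincreasing $d$. Keep both colorings good and equal on the set $X$ of treated vertices, which are not recolored any more. Let $v$ be the next vertex and $c$ the color from Lemma 10. So for each $\sigma\in\{\alpha,\beta\}$ the color $c$ is absent from $N(v)\cap X$ and occurs at most once on $N(v)\setminus X$. We bring $\sigma$ to a good coloring with color $c$ at $v$, in one of three ways.

*Case 1: $d(v)=1$, or some $w\in N(v)\setminus X$ with $\sigma(w)=c$ has $d(w)\le1$.* Let $Y$ be as in Lemma 11. Then some reserve $W_t$ meets $N[\{v\}\cup Y]$. This is clear if $d(v)=1$. If $d(v)\ge2$, then $w\notin W$, so $d(w)=1$, hence $w\in Y$ and a reserve meets $N(w)$. By (iii), $t$ is unique. Apply Lemma 11 with $U=\{v\}\cup Y\cup W_t$, which induces a connected graph, has at most $7$ vertices and avoids $X$. The cost is at most $K$.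

*Case 2: $d(v)\ge2$ and no vertex of $N(v)\setminus X$ has color $c$.* Then $v$ can be recolored with $c$, or already has it. Since $v\notin N[W]$, goodness is preserved by (iv). The cost is at most $1$.

*Case 3: $d(v)\ge2$, and exactly one $w\in N(v)\setminus X$ has color $c$, with $d(w)=k+1\ge2$.* Here we bring freedom from a reserve, or from some vertex on the way, to $w$. Take a shortest path
$$w=w_0,\ w_1,\dots,w_k,\ g,\qquad g\in W_t,\ t\in S,$$
from $w$ to $W$. Then $k\ge1$, the path is induced, and $d(w_i)=k+1-i$. Since $w\notin X$ and $w\ne v$, the vertex $w$ has not been treated and is not treated before $v$, so $d(w)\le d(v)$. For $i\ge1$ we have $d(w_i)<d(w)\le d(v)$, so $w_i\notin X\cup\{v\}$. Thus the path avoids $X\cup\{v\}$. The vertices $w_0,\dots,w_{k-1}$ have $d\ge2$ and are not adjacent to $W$. The vertex $w_k$ is adjacent to no $W_{t'}$ with $t'\ne t$, by (iii).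

If some $w_j$ with $j\le k-1$ is free, take the smallest such $j$ and recolor $w_j$. Otherwise put $j=k$ and apply Lemma 12 to $W_t$ and $p=w_k$. In both cases $w_0,\dots,w_{j-1}$ were frozen under $\sigma$, and the only change in $N[\{w_0,\dots,w_{j-1}\}]$ is at $w_j$; for the emission this holds because these vertices are not adjacent to $W_t$. By Lemma 13 for the path $w_0,\dots,w_j$, we can recolor $w_{j-1},\dots,w_0$ in this order. Now $w_0$ has a color other than $c$: if $j=0$ it was recolored directly, and if $j\ge1$ it received $\sigma(w_1)\ne\sigma(w_0)=c$.

We claim that now no neighbor of $v$ has color $c$. Neighbors in $X$ are unchanged and did not have color $c$. Neighbors outside $X$ that are unchanged did not have it either, since $w$ was the only one. The changed vertices are some of the $w_i$ and vertices of $W_t$, and $v$ has no neighbor in $W$. If $v$ is adjacent to $w_i$, then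
$$k+1-i=d(w_i)\ge d(v)-1\ge d(w)-1=k,$$
so $i\le1$. We have seen that $w_0$ does not have color $c$. If $w_1$ was changed, then at the end of its recoloring, or of the emission if $k=1$ and $w_1=w_k$, its neighbor $w_0$ still had color $c$. So $w_1$ did not end with color $c$, and it was not changed afterward. This proves the claim. Recolor $v$ with $c$, if it does not have this color already.

Goodness is preserved: an emission leaves $W_t$ live and does not affect the other reserves, and all other recolored vertices, namely $v$ and some $w_i$ with $i\le k-1$, have $d\ge2$, so they are not in $N[W]$. With an emission the cost is at most $K+k+1=K+d(w)\le K+d(v)$. Without one it is at most $1+j+1\le k+1\le d(v)$.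

In all cases the cost is at most $K+d(v)$ for each of the two colorings. So Step 2 costs at most $2\sum_{v\in R}(K+d(v))$.

**Step 3: making $\alpha$ and $\beta$ agree on the reserves.** This is Step 3 of the proof of Theorem 1, word for word, at cost at most $K|S|\le Kn/4$.

By (ii), $d(v)\le\operatorname{dist}(v,B)+7$. The total is at most
$$2\Bigl(3n+\tfrac14Kn\Bigr)+2Kn+14n+2\sum_{v}\operatorname{dist}(v,B)+\tfrac14Kn\le(3K+20)\sum_v\bigl(1+\operatorname{dist}(v,B)\bigr).$$
So the upper bound in Theorem 2 holds with $C'=3K+20$, which also covers the complete graphs, as $2K+4\le C'$.

## Paths of small degree force the matching lower bound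

Let $G$ be connected with $\Delta(G)\ge3$. We construct one list-assignment and two colorings that are far apart.

**Step 1: the components of $G-B$ are paths.** The vertices of $G-B$ have degree at most $2$ in $G$, so each component is a path, possibly a single vertex, or a cycle. If it were a cycle, its vertices would have no other neighbors in $G$, and the cycle would be all of $G$ by connectivity, contradicting $B\ne\emptyset$. So the components are paths $Q_1,\dots,Q_s$ with $\ell_1,\dots,\ell_s$ vertices; $s=0$ is allowed.

**Step 2: lists that decouple the pieces.** Give every vertex outside $B$ the list $\{1,2,3\}$. Give the vertices $b\in B$ pairwise disjoint lists of size $\deg(b)+2$, disjoint from $\{1,2,3\}$. Condition (1) holds. Every vertex of $B$ is free under every coloring, so all colorings are unfrozen.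

**Step 3: two distant colorings.** Choose $\alpha(b)\ne\beta(b)$ in $L(b)$ for each $b\in B$. On $Q_j$, with vertices $1,\dots,\ell_j$ in order, let $\alpha(i)\equiv i$ and $\beta(i)\equiv-i\pmod 3$ if $\ell_j\ge2$, and let $\alpha\ne\beta$ if $\ell_j=1$. Both colorings are proper. A recoloring sequence of $G$ from $\alpha$ to $\beta$ recolors each vertex of $B$ at least once. Its restriction to $Q_j$ is a recoloring sequence of a path with $\ell_j$ vertices and the three colors $1,2,3$. By Lemma 3 it has at least $\frac3{16}\ell_j^2$ steps if $\ell_j\ge2$, and it has at least $1\ge\frac3{16}\ell_j^2$ if $\ell_j=1$. The vertices involved are disjoint for different pieces, so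
$$D(G)\ge|B|+\tfrac3{16}\sum_{j=1}^s\ell_j^2. \tag{3}$$

**Step 4: comparison with $\Phi$.** As $G$ is connected and $B\ne\emptyset$, some vertex of $Q_j$ has a neighbor in $B$. So each of the $\ell_j$ vertices of $Q_j$ is within distance $(\ell_j-1)+1=\ell_j$ of $B$, and
$$\Phi(G)\le|B|+\sum_j(\ell_j+\ell_j^2)\le|B|+2\sum_j\ell_j^2. \tag{4}$$
By (3) and (4), $D(G)\ge\frac3{32}\bigl(|B|+2\sum_j\ell_j^2\bigr)\ge\frac3{32}\Phi(G)$. This completes the proof of Theorem 2. $\blacksquare$

The two estimates (3) and (4) also give a version of the theorem that can be read off from the graph without distances.

**Corollary 14.** Let $\ell_1,\dots,\ell_s$ be the orders of the maximal paths of vertices of degree at most $2$, that is, of the components of $G-B$. Then $D(G)$ equals $|B|+\sum_j\ell_j^2$ up to absolute constant factors. Hence, for a family of connected graphs with $\Delta\ge3$, the diameters of $\widehat{\mathcal C}(G,L)$ are $O(n)$ for all $L$ satisfying (1) if and only if $\sum_j\ell_j^2=O(n)$ on the family.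

*Proof.* By (3), $D(G)\ge\frac3{16}\bigl(|B|+\sum_j\ell_j^2\bigr)$. By Theorem 2 and (4), $D(G)\le C'\Phi(G)\le2C'\bigl(|B|+\sum_j\ell_j^2\bigr)$. The second claim follows, since $|B|\le n$. $\square$

Minimum degree at least $3$, the hypothesis of Theorem 1, is the case in which there are no such paths. At the other end, $K_4$ with an attached path of $\ell$ vertices has $n=\ell+4$ and $|B|+\sum_j\ell_j^2=4+\ell^2$, so its diameters are not $O(n)$ as $\ell$ grows.
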